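\title{An amenable trace on a uniform Roe algebra that is not quasidiagonal}

\begin{abstract}
Every tracial state on the uniform Roe algebra, or on the maximal uniform Roe algebra, of a metric space with bounded geometry is amenable. We show that it need not be quasidiagonal: there is a connected graph of degree at most $17$ for which both algebras have a tracial state that is not quasidiagonal and lies at norm distance $2$ from every quasidiagonal tracial state. The obstruction lives in the tensor square $\mathcal A\otimes_{\min}\bar{\mathcal A}$, where the Kazhdan projection of $\mathbb Z^3\rtimes SL_3(\mathbb Z)$ counts multiplicities of irreducible representations while the trace counts their dimensions.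
\end{abstract}

\section{The question and the results}

Let $(X,d)$ be an extended metric space, that is, $d$ may take the value $\infty$. We always assume \emph{bounded geometry}: $\Delta_r:=\sup_{x\in X}|B(x,r)|<\infty$ for every $r>0$, where $B(x,r)$ is the closed ball. A bounded operator $a$ on $\ell^2(X)$ has a matrix $(a_{xy})_{x,y\in X}$ with respect to the basis $(\delta_x)$, and its \emph{propagation} is $\sup\{d(x,y):a_{xy}\neq0\}$. The operators of finite propagation form a unital $*$-algebra $\mathbb C_{\mathrm u}[X]$. It contains $\ell^\infty(X)$ as the diagonal operators, in particular the indicator $1_F$ of each $F\subseteq X$. It also contains the partial isometry $V_t$ of each \emph{partial translation}, that is, of each bijection $t\colon D\to D'$ between subsets of $X$ with $\sup_{x\in D}d(x,t(x))<\infty$; here $V_t\delta_x=\delta_{t(x)}$ for $x\in D$ and $V_t\delta_x=0$ otherwise, so $V_t^*V_t=1_D$ and $V_tV_t^*=1_{D'}$. The \emph{uniform Roe algebra} $C^*_{\mathrm u}(X)$ is the norm closure of $\mathbb C_{\mathrm u}[X]$ in $\mathcal L(\ell^2(X))$. The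 \emph{maximal uniform Roe algebra} $C^*_{\mathrm{u,max}}(X)$ is the completion of $\mathbb C_{\mathrm u}[X]$ in its maximal $C^*$-norm, which exists by bounded geometry. The identity of $\mathbb C_{\mathrm u}[X]$ extends to a surjection $C^*_{\mathrm{u,max}}(X)\to C^*_{\mathrm u}(X)$. Throughout, $\mathcal A$ denotes either of the two algebras.

A tracial state on $\mathcal A$ restricts to a mean on $\ell^\infty(X)$ that gives the same mass to the domain and to the range of every partial translation. The geometric counterpart is a F\o lner condition. For $F\subseteq X$ and $r>0$ let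
\[
\partial_rF=\{x\in X: d(x,F)\le r\ \text{ and }\ d(x,X\setminus F)\le r\},
\]
with $d(x,\emptyset)=\infty$, and call $X$ \emph{amenable} if for all $r,\varepsilon>0$ there is a finite nonempty $F\subseteq X$ with $|\partial_rF|\le\varepsilon|F|$.

There are two ways in which a trace can be approximated by matrices. Write $\operatorname{tr}$ for the normalized trace on $M_N=M_N(\mathbb C)$ and $\|A\|_2=\operatorname{tr}(A^*A)^{1/2}$, and abbreviate ``unital completely positive'' to u.c.p. A tracial state $\tau$ on a unital $C^*$-algebra $\mathcal B$ is \emph{amenable} if there is a net of u.c.p.\ maps $\varphi_i\colon\mathcal B\to M_{N_i}$ with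
\[
\operatorname{tr}\varphi_i(a)\to\tau(a),\qquad \|\varphi_i(ab)-\varphi_i(a)\varphi_i(b)\|_2\to0\qquad(a,b\in\mathcal B),
\]
and \emph{quasidiagonal} if this can be achieved with the operator norm in place of $\|\cdot\|_2$. The first condition tolerates an error of norm one on a subspace of small relative dimension; the second tolerates no such error. Since $\|A\|_2\le\|A\|$, quasidiagonal traces are amenable. Restricting the maps $\varphi_i$ shows that a quasidiagonal trace stays quasidiagonal on every unital $C^*$-subalgebra.

It is known that $\mathcal A$ has a tracial state if and only if $X$ is amenable, and that in this case every tracial state of $\mathcal A$ is amenable. The following problem is posed in \cite{ALLW}.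

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be an extended metric space with bounded geometry and let $\mathcal A$ be $C^*_{\mathrm u}(X)$ or $C^*_{\mathrm{u,max}}(X)$. Is every tracial state of $\mathcal A$ quasidiagonal?}
\medskip

The simplest cases suggest a positive answer. For a finite nonempty set $F\subseteq X$ let $\varphi_F(a)=1_Fa1_F\in\mathcal L(\ell^2(F))=M_{|F|}$ be the compression, a u.c.p.\ map on $C^*_{\mathrm u}(X)$ and, through the quotient map, on $C^*_{\mathrm{u,max}}(X)$.
\begin{itemize}
\item If $X$ is finite, then $\mathcal A=\bigoplus_iM_{d_i}$. A homomorphism to a matrix algebra with multiplicities $m_i$ pulls $\operatorname{tr}$ back to the trace with weights $m_id_i/\sum_jm_jd_j$, and these weights are dense in the simplex. So every trace is quasidiagonal.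
\item If $X$ is a disjoint union of finite sets $X_n$ at infinite distance from each other, each $\varphi_{X_n}$ is a homomorphism, so every limit point of the traces $\operatorname{tr}\circ\varphi_{X_n}$ is quasidiagonal.
\item For $X=\mathbb Z$ and $F=\{1,\dots,n\}$, the bilateral shift $u$ compresses to a nilpotent Jordan block, and $\|\varphi_F(u^*u)-\varphi_F(u^*)\varphi_F(u)\|=1$. On $C^*(u)\cong C(\mathbb T)$ this defect can be repaired: sending $u$ to the cyclic permutation matrix of size $n$ is a homomorphism, and in both models $\operatorname{tr}$ of the image of $u^j$ tends to $\delta_{j,0}$.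
\end{itemize}
The last example also shows what a counterexample requires. It is not enough that compressions to F\o lner sets fail to be multiplicative in norm; one has to exclude every net of u.c.p.\ maps. Nevertheless, the answer is negative for both algebras, already for a graph with its path metric.

\begin{theorem}\label{thm:A}
There is a connected graph $X$ of degree at most $17$ such that the following holds for $\mathcal A=C^*_{\mathrm u}(X)$ and for $\mathcal A=C^*_{\mathrm{u,max}}(X)$. The algebra $\mathcal A$ has a tracial state $\tau$ and a finitely generated unital $C^*$-subalgebra $\mathcal A_0$ such that $\tau|_{\mathcal A_0}$, and hence $\tau$, is not quasidiagonal.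
\end{theorem}

\begin{theorem}\label{thm:B}
For this $X$ there is a set $Y\subseteq X$ with $\tau(1_Y)=1$, while $\tau'(1_Y)=0$ for every quasidiagonal tracial state $\tau'$ of $\mathcal A$. Hence $\|\tau-\tau'\|=2$ for every such $\tau'$.
\end{theorem}

Thus $\tau$ is an amenable trace that is not quasidiagonal. We make no claim about subclasses of spaces, such as spaces with property A, on which every trace might be quasidiagonal.

Section~\ref{sec:models} collects what a quasidiagonal trace provides and explains why one has to pass to the tensor square of $\mathcal A$. Section~\ref{sec:levels} shows the mechanism on a set with $131$ points. The graph and the trace are built in Section~\ref{sec:graph}, property (T) enters in Sections~\ref{sec:T} and~\ref{sec:e}, and the theorems are proved in Section~\ref{sec:proofs}.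

\section{Matrix models of traces}\label{sec:models}

We use the following standard facts. A u.c.p.\ map is contractive and preserves adjoints. The minimal tensor product $\mathcal B_1\otimes_{\min}\mathcal B_2$ is the closure of the algebraic tensor product in $\mathcal L(H_1\otimes H_2)$ for faithful representations $\mathcal B_i\subseteq\mathcal L(H_i)$, and it does not depend on their choice. The tensor product of two u.c.p.\ maps extends to a u.c.p.\ map between the minimal tensor products.

\subsection*{Traces from F\o lner sets}

\begin{lemma}\label{lem:folner}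
Let $Y_n\subseteq X$ be finite nonempty sets with $|\partial_rY_n|/|Y_n|\to0$ for every $r>0$, let $\varphi_n=\varphi_{Y_n}$, and let $\mathcal U$ be a free ultrafilter on $\mathbb N$. Then $\tau(a)=\lim_{n\to\mathcal U}\operatorname{tr}\varphi_n(a)$ is an amenable tracial state on $\mathcal A$.
\end{lemma}

\begin{proof}
A limit of states is a state. Let $a,b\in\mathbb C_{\mathrm u}[X]$, with $b$ of propagation at most $r$. Then
\[
\varphi_n(ab)-\varphi_n(a)\varphi_n(b)=1_{Y_n}a(1-1_{Y_n})b1_{Y_n}.
\]
If $x\in Y_n$ and $(1-1_{Y_n})b\delta_x\ne0$, then $b_{yx}\neq0$ for some $y\notin Y_n$, so $x\in\partial_rY_n$. The operator above therefore has rank at most $|\partial_rY_n|$ and norm at most $\|a\|\|b\|$, and its $\|\cdot\|_2$-norm is at most $\|a\|\|b\|(|\partial_rY_n|/|Y_n|)^{1/2}\to0$. Since the $\varphi_n$ are contractive, $\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|_2\to0$ for all $a,b\in\mathcal A$ by density. As $|\operatorname{tr}A|\le\|A\|_2$,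
\[
\tau(ab)=\lim_{\mathcal U}\operatorname{tr}(\varphi_n(a)\varphi_n(b))=\lim_{\mathcal U}\operatorname{tr}(\varphi_n(b)\varphi_n(a))=\tau(ba).
\]
The maps $\varphi_n$, indexed by the pairs $(n,U)$ with $n\in U\in\mathcal U$ and directed by reverse inclusion of $U$, form a net as in the definition of amenability.
\end{proof}

\subsection*{Isometries in norm models}

By a \emph{matrix quotient} we mean a $C^*$-algebra $\prod_mM_{N_m}/\bigoplus_mM_{N_m}$, the bounded sequences of matrices modulo the sequences that tend to $0$ in norm. A sequence of u.c.p.\ maps $\varphi_m\colon\mathcal B\to M_{N_m}$ with $\|\varphi_m(ab)-\varphi_m(a)\varphi_m(b)\|\to0$ induces a unital $*$-homomorphism from $\mathcal B$ to a matrix quotient. These quotients inherit from matrices that isometries are unitary, in every corner.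

\begin{lemma}\label{lem:finite}
Let $\mathcal C$ be a matrix quotient, $P\in\mathcal C$ a projection and $v\in P\mathcal CP$ with $v^*v=P$. Then $vv^*=P$.
\end{lemma}

\begin{proof}
Lift $P$ to a bounded sequence of self-adjoint matrices $A_m$; then $\|A_m^2-A_m\|\to0$. For real $t$ one of $|t|$, $|t-1|$ is at least $\frac12$, so the distance from $t$ to $\{0,1\}$ is at most $2|t^2-t|$. Hence the spectral projections $P_m=\chi_{[1/2,\infty)}(A_m)$ satisfy $\|P_m-A_m\|\le2\|A_m^2-A_m\|$, and $(P_m)$ lifts $P$. If $(B_m)$ lifts $v$, so does $v_m=P_mB_mP_m$, and $\|v_m^*v_m-P_m\|\to0$. Regard $v_m$ as an operator on the finite-dimensional space $P_m\mathbb C^{N_m}$ and write $v_m=u_m|v_m|$ with $u_m$ unitary on this space. Then $v_mv_m^*-P_m=u_m(v_m^*v_m-P_m)u_m^*$ tends to $0$ in norm.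
\end{proof}

Geometrically, the lemma says that norm models cannot see the base of a ray. If $X$ contains pairwise disjoint rays with union $T$ and set of base points $Z$, the shift $S$ along the rays has $S^*S=1_T$ and $SS^*=1_T-1_Z$, so every homomorphism to a matrix quotient kills $1_Z$. One would like to transport this vanishing from $Z$ to a set $W$ of positive trace. Inside $\mathcal A$ this is impossible.

\begin{remark}\label{rem:limit}
Let $\tau$ be any tracial state on $\mathcal A$. The set $\mathcal N=\{a:\tau(a^*a)=0\}$ is a closed two-sided ideal (a left ideal that is closed under adjoints), and $\tau$ induces a faithful trace on $\mathcal A/\mathcal N$. The conclusion of Lemma~\ref{lem:finite} holds in $\mathcal A/\mathcal N$, because $P-vv^*$ is a projection of trace $0$. So $\mathcal A\to\mathcal A/\mathcal N$ is a homomorphism into an algebra satisfying Lemma~\ref{lem:finite}, and it kills exactly those projections that have trace $0$. An argument that uses only a homomorphism on $\mathcal A$ and Lemma~\ref{lem:finite} can never kill a projection of positive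 trace.
\end{remark}

\subsection*{The tensor square}

What a norm model has in addition is that it can be tensored with its conjugate, and that the resulting model carries a state which remembers $\tau$ but is not a trace.

For a $C^*$-algebra $\mathcal B$, the \emph{conjugate algebra} $\bar{\mathcal B}=\{\bar b:b\in\mathcal B\}$ has the same sum, product, adjoint and norm, and the scalar multiplication $\bar z\,\bar b=\overline{zb}$ for $z\in\mathbb C$. If $\mathcal B\subseteq\mathcal L(H)$, then $\bar{\mathcal B}$ acts faithfully on the conjugate Hilbert space $\bar H$ by $\bar b\,\bar\eta=\overline{b\eta}$. We identify $H\otimes\bar H$ with the Hilbert space $HS(H)$ of Hilbert--Schmidt operators, with inner product $\langle R,R'\rangle=\operatorname{Tr}(R'^*R)$, by sending $\xi\otimes\bar\eta$ to the rank-one operator $\langle\,\cdot\,,\eta\rangle\xi$. Since $\langle\,\cdot\,,b\eta\rangle a\xi=a\,(\langle\,\cdot\,,\eta\rangle\xi)\,b^*$, we get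
\begin{equation}\label{eq:HS}
(a\otimes\bar b)R=aRb^*,\qquad \mathcal B\otimes_{\min}\bar{\mathcal B}\subseteq\mathcal L(HS(H)).
\end{equation}
For $H=\mathbb C^N$ we have $M_N\otimes\overline{M_N}=\mathcal L(HS(\mathbb C^N))\cong M_{N^2}$, and the unit vector $N^{-1/2}I$ defines a vector state $\omega_N$ with
\begin{equation}\label{eq:omega}
\omega_N(A\otimes\bar B)=N^{-1}\operatorname{Tr}(AB^*)=\operatorname{tr}(AB^*).
\end{equation}

\begin{lemma}\label{lem:square}
Let $\tau'$ be a quasidiagonal tracial state on a separable unital $C^*$-algebra $\mathcal B$. There are unital $*$-homomorphisms $\Phi$ on $\mathcal B$ and $\Psi$ on $\mathcal B\otimes_{\min}\bar{\mathcal B}$ with values in matrix quotients, and states $\rho_m$ on $\mathcal B\otimes_{\min}\bar{\mathcal B}$, such that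
\begin{enumerate}
\item[(i)] $\Phi(a)=0$ implies $\Psi(a\otimes1)=0$;
\item[(ii)] $\rho_m(a\otimes\bar b)\to\tau'(ab^*)$ for all $a,b\in\mathcal B$;
\item[(iii)] $\Psi(x)=0$ implies $\rho_m(x)\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a dense sequence in $\mathcal B$. For each $m$ choose from the given net a u.c.p.\ map $\varphi_m\colon\mathcal B\to M_{N_m}$ whose multiplicativity and trace errors on the first $m$ elements are below $1/m$. By contractivity, $\|\varphi_m(ab)-\varphi_m(a)\varphi_m(b)\|\to0$ and $\operatorname{tr}\varphi_m(a)\to\tau'(a)$ for all $a,b\in\mathcal B$. Let $\Phi$ be the induced homomorphism. The map $\bar\varphi_m(\bar a)=\overline{\varphi_m(a)}$ is u.c.p., because a matrix $[\bar a_{ij}]$ is positive exactly when $[a_{ij}]$ is: both mean that it is a sum of matrices of the form $[x_i^*x_j]$. Hence $\psi_m=\varphi_m\otimes\bar\varphi_m$ is a u.c.p.\ map from $\mathcal B\otimes_{\min}\bar{\mathcal B}$ to $M_{N_m^2}$. For $x=a\otimes\bar b$ and $x'=a'\otimes\bar b'$,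
\begin{align*}
\psi_m(xx')-\psi_m(x)\psi_m(x')={}&\big(\varphi_m(aa')-\varphi_m(a)\varphi_m(a')\big)\otimes\overline{\varphi_m(bb')}\\
&+\varphi_m(a)\varphi_m(a')\otimes\overline{\big(\varphi_m(bb')-\varphi_m(b)\varphi_m(b')\big)}
\end{align*}
tends to $0$ in norm. The left side is bilinear in $(x,x')$ and bounded by $2\|x\|\|x'\|$, so it tends to $0$ for all $x,x'\in\mathcal B\otimes_{\min}\bar{\mathcal B}$. Let $\Psi$ be the induced homomorphism and $\rho_m=\omega_{N_m}\circ\psi_m$. Now (i) holds since $\psi_m(a\otimes1)=\varphi_m(a)\otimes1$, (ii) since $\rho_m(a\otimes\bar b)=\operatorname{tr}(\varphi_m(a)\varphi_m(b^*))$ by \eqref{eq:omega}, and (iii) since $|\rho_m(x)|\le\|\psi_m(x)\|$.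
\end{proof}

Lemma~\ref{lem:finite} applies to $\Psi$, and now Remark~\ref{rem:limit} is no obstacle: two projections that are equivalent in the tensor square can have very different values under $\rho_m$. We need a supply of such projections.

\section{Levels, and the mechanism on two levels}\label{sec:levels}

\subsection*{The representations $\pi_k$}

Put $p_0=2$ and, by Bertrand's postulate, choose primes with $2p_k<p_{k+1}<4p_k$. The \emph{levels} are the finite sets $F_k=\mathbb F_{p_k}^3\setminus\{0\}$, $k\ge0$, with $|F_k|=p_k^3-1\ge7$. We have $p_{k+1}^3-1>8p_k^3-8$ and $p_{k+1}^3-1<64(p_k^3-1)+63\le 64|F_k|+9|F_k|$, that is,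
\begin{equation}\label{eq:growth}
8|F_k|<|F_{k+1}|\le73|F_k|.
\end{equation}

Let $G=SL_3(\mathbb Z)$. It is generated by the six elementary matrices $I+E_{ij}$, $i\neq j$, and it acts on each $F_k$ by reduction modulo $p_k$. The action is transitive: $G\to SL_3(\mathbb F_p)$ is onto, because $SL_3(\mathbb F_p)$ is generated by the matrices $I+tE_{ij}=(I+E_{ij})^t$, and every nonzero vector is the first column of a matrix of determinant $1$.

The permutation representations of $G$ on the spaces $\ell^2(F_k)$ are reducible, and they all contain the trivial representation. To make them irreducible and inequivalent we add diagonal unitaries. Let $\Gamma=\mathbb Z^3\rtimes G$, where $g\lambda g^{-1}=g^{-T}\lambda$ for $g\in G$, $\lambda\in\mathbb Z^3$, and $g^{-T}$ is the inverse transpose. The map $(\lambda,g)\mapsto(\lambda,g^{-T})$ identifies $\Gamma$ with the usual $\mathbb Z^3\rtimes SL_3(\mathbb Z)$, and $\Gamma$ is generated by the elementary matrices and the standard basis of $\mathbb Z^3$. Define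
\[
\pi_k(g)\delta_x=\delta_{gx},\qquad\pi_k(\lambda)\delta_x=e^{2\pi i\langle\lambda,x\rangle/p_k}\delta_x\qquad(x\in F_k).
\]
Then $\pi_k(g)\pi_k(\lambda)\pi_k(g)^{-1}\delta_x=e^{2\pi i\langle\lambda,g^{-1}x\rangle/p_k}\delta_x=\pi_k(g^{-T}\lambda)\delta_x$, so $\pi_k$ is a unitary representation of $\Gamma$ on $\ell^2(F_k)$.

\begin{lemma}\label{lem:irred}
The representations $\pi_k$ are irreducible and pairwise inequivalent.
\end{lemma}

\begin{proof}
Two points of $F_k$ differ in some coordinate $x_j$ and are separated by the function $e^{2\pi ix_j/p_k}$. So the operators $\pi_k(\lambda)$ generate the diagonal algebra $\ell^\infty(F_k)$, and an operator commuting with $\pi_k(\Gamma)$ is a function on $F_k$ that is $G$-invariant, hence constant. The dimensions $|F_k|$ are distinct.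
\end{proof}

\subsection*{Two levels by hand}

\begin{example}\label{ex:two}
Take $p_0=2$ and $p_1=5$, so $|F_0|=7$ and $|F_1|=124$. Let $H=\ell^2(F_0\sqcup F_1)=\mathbb C^{131}$ and $\sigma=\pi_0\oplus\pi_1$. Fix an injection $\iota\colon F_0\to F_1$ and let $V\delta_{\iota(y)}=\delta_y$, with $V\delta_x=0$ for $x\notin\iota(F_0)$. In $M_{131}$ the partial isometry $V$ compares $1_{F_0}$ with only $7$ of the $124$ points of $F_1$.

Now pass to $HS(H)$. By \eqref{eq:HS}, $\sigma(\gamma)\otimes\overline{\sigma(\gamma)}$ acts by $R\mapsto\sigma(\gamma)R\sigma(\gamma)^*$, so the invariant vectors are the operators commuting with $\sigma(\Gamma)$. By Schur's lemma they form a plane with orthonormal basis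
\[
\xi_0=\tfrac1{\sqrt7}\,1_{F_0},\qquad\xi_1=\tfrac1{\sqrt{124}}\,1_{F_1}.
\]
Let $e_k$ be the projection onto $\mathbb C\xi_k$ and $e=e_0+e_1$. We compute
\[
(V\otimes\bar V)\xi_1=\tfrac1{\sqrt{124}}\,V1_{F_1}V^*=\tfrac1{\sqrt{124}}\,1_{F_0}=\sqrt{\tfrac7{124}}\;\xi_0,\qquad(V\otimes\bar V)\xi_0=0 .
\]
So $w=\sqrt{124/7}\;e(V\otimes\bar V)e$ satisfies $w^*w=e_1=e-e_0$ and $ww^*=e_0=e-e_1$: the projections $e_0$ and $e_1$ are equivalent. On the other hand,
\[
\omega_{131}(e_0)=\Big|\Big\langle\tfrac{I}{\sqrt{131}},\xi_0\Big\rangle\Big|^2=\frac{7^2}{131\cdot7}=\frac7{131},\qquad\omega_{131}(e_1)=\frac{124^2}{131\cdot124}=\frac{124}{131}.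
\]
Up to equivalence, $e_k$ records the multiplicity of $\pi_k$ in $\sigma$, which is $1$ on both levels; the state $\omega_{131}$ records the share $\operatorname{tr}(1_{F_k})$ of the dimension.
\end{example}

Suppose that a model kills the bottom projection $e_0$. Then $w$ becomes an isometry in the corner of $e$, Lemma~\ref{lem:finite} makes it unitary, and so the top projection dies too, although it carries most of the weight. The same holds for a chain of many levels, with $w$ moving each $\xi_{k+1}$ to $\xi_k$. Three things are needed to turn this into a counterexample.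

First, the bottom level has to be killed; this is done by attaching rays to it. Second, the rays create boundary, so the bottom level must be a vanishing proportion of the whole. A single step with $|F_1|/|F_0|$ huge will not do, because the factor $(|F_1|/|F_0|)^{1/2}$ in $w$ must stay bounded; so we use chains with bounded ratios and increasing length. Third, for infinitely many chains $e$ is an infinite sum of projections. It has to be a single element of the norm-closed algebra $\mathcal A\otimes_{\min}\bar{\mathcal A}$, and its weight must be bounded below in every model, not only in the obvious one. Both come from property (T).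

\section{The graph and its trace}\label{sec:graph}

Partition the indices $k\ge0$ into consecutive intervals $[\alpha_n,\beta_n]$, $n\ge1$, with $\alpha_1=0$, $\beta_n=\alpha_n+n$ and $\alpha_{n+1}=\beta_n+1$. Define the \emph{blocks}, their union, the union of the bottom levels and the union of the top levels by
\[
Y_n=\bigsqcup_{k=\alpha_n}^{\beta_n}F_k,\qquad Y=\bigsqcup_nY_n,\qquad Z=\bigsqcup_nF_{\alpha_n},\qquad W=\bigsqcup_nF_{\beta_n}.
\]
Let $I=\mathbb N_0\setminus\{\beta_n:n\ge1\}$ be the set of indices $k$ for which $F_k$ and $F_{k+1}$ lie in the same block. For $k\in I$ fix an injection $\iota_k\colon F_k\to F_{k+1}$, and for $n\ge1$ fix a point $z_n\in F_{\alpha_n}$. Let $T=Z\times\mathbb N_0$, with $(z,0)$ identified with $z\in Z$. The graph $X$ has vertex set $Y\cup T$, where $Y\cap T=Z$, and the following edges, loops and repetitions being discarded (see Figure~\ref{fig:X}):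
\begin{itemize}
\item $x\sim gx$ for $x\in F_k$ and $g$ one of the six elementary matrices;
\item $y\sim\iota_k(y)$ for $y\in F_k$, $k\in I$;
\item $(z,i)\sim(z,i+1)$ for $(z,i)\in T$;
\item $z_n\sim z_{n+1}$ for $n\ge1$.
\end{itemize}
Each level is connected since the elementary matrices generate $G$ and $G$ is transitive on it; the other edges join the levels of a block, the rays, and consecutive blocks. So $X$ is connected. The four types of edges contribute at most $12$, $2$, $1$ and $2$ to the degree of a vertex of $Y$, and the other vertices have degree $2$. So the degree is at most $17$, and $X$ with its path metric has bounded geometry.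

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x/\h/\k in {0/0.3/0,1.2/0.55/1,3.6/0.8/2,5.2/1.1/3,7/1.45/4}{
  \draw (\x,\h) ellipse (0.35 and \h);
  \node at (\x,2*\h+0.25) {$F_{\k}$};}
\draw[->] (0.4,0.35)--(0.8,0.5) node[midway,above] {\small$\iota_0$};
\draw[->] (4.0,0.85)--(4.8,1.05) node[midway,above] {\small$\iota_2$};
\draw[->] (5.6,1.15)--(6.6,1.4) node[midway,above] {\small$\iota_3$};
\foreach \x/\y in {-0.15/0.2,0.15/0.2,3.45/0.4,3.6/0.9,3.75/0.4}{
  \fill (\x,\y) circle (1.2pt);
  \draw (\x,\y)--(\x,-1.0); \draw[dotted] (\x,-1.0)--(\x,-1.5);}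
\draw[thick] (0.15,0.2) .. controls (1,-0.8) and (2.8,-0.8) .. (3.45,0.4);
\node at (1.9,-0.8) {\small$z_1\sim z_2$};
\draw[dashed] (2.4,0.1)--(2.4,3.3);
\node at (0.6,3.1) {$Y_1$}; \node at (4.4,3.1) {$Y_2$}; \node at (8.2,1) {$\cdots$};
\end{tikzpicture}
\caption{The first two blocks $Y_1=F_0\sqcup F_1$ and $Y_2=F_2\sqcup F_3\sqcup F_4$ of the graph $X$. Each level $F_k$ is between $8$ and $73$ times as large as the previous one and, within a block, is joined to the next level by an injection $\iota_k$. An infinite ray hangs from every point of the bottom level of each block, and one edge joins the bottom levels of consecutive blocks.}\label{fig:X}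
\end{figure}

We use the following elements of $\mathbb C_{\mathrm u}[X]$.
\begin{itemize}
\item $\sigma(\gamma)=\bigoplus_k\pi_k(\gamma)$ on $\ell^2(Y)$, extended by $0$. For $\lambda\in\mathbb Z^3$, $\sigma(\lambda)$ is the function $\chi_\lambda\in\ell^\infty(Y)$, $\chi_\lambda(x)=e^{2\pi i\langle\lambda,x\rangle/p_k}$ for $x\in F_k$. For $g\in G$, the propagation of $\sigma(g)$ is at most the word length of $g$ in the elementary matrices, and $\sigma(g)f\sigma(g)^*=f\circ g^{-1}$ for $f\in\ell^\infty(Y)$. So $\sigma$ is a representation of $\Gamma$ by unitaries of the corner $1_Y\mathbb C_{\mathrm u}[X]1_Y$, and it commutes with $1_{F_k}$, $1_Z$ and $1_W$.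
\item $V=V_t$ for the partial translation $t(\iota_k(y))=y$ from $D=\bigsqcup_{k\in I}\iota_k(F_k)$ onto $Y\setminus W$. Since $D\cap Z=\emptyset$,
\begin{equation}\label{eq:V}
V^*V=1_D,\quad VV^*=1_{Y\setminus W},\quad V1_Z=0,\quad V1_{F_{k+1}}V^*=1_{F_k}\ \ (k\in I).
\end{equation}
\item $c=\sum_{k\in I}c_k1_{F_k}$ with $c_k=(|F_{k+1}|/|F_k|)^{1/2}$. This function is bounded by $\sqrt{73}$; here, and only here, we use the upper bound in \eqref{eq:growth}.
\item The ray shift $S\delta_{(z,i)}=\delta_{(z,i+1)}$, zero off $T$, with $S^*S=1_T$ and $SS^*=1_T-1_Z$.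
\end{itemize}
Let $\mathcal A_0\subseteq\mathcal A$ be the $C^*$-subalgebra generated by $1$, $1_W$, $\sigma(\Gamma)$, $V$, $c$ and $S$. It is finitely generated because $\Gamma$ is, hence separable, and it contains $1_Y=\sigma(1)$, $1_T=S^*S$ and $1_Z=S^*S-SS^*$.

\begin{lemma}\label{lem:tau}
The blocks satisfy $|\partial_rY_n|\le\Delta_r8^{-n}|Y_n|$. The tracial state $\tau$ that Lemma~\ref{lem:folner} associates with $(Y_n)$ and a free ultrafilter has $\tau(1_Y)=1$ and $\tau(1_W)\ge\frac78$.
\end{lemma}

\begin{proof}
An edge between $Y_n$ and its complement is the first edge of a ray or joins $z_n$ to $z_{n\pm1}$, so its endpoint in $Y_n$ lies in $F_{\alpha_n}$. If $x\in\partial_rY_n$, there is a path of length at most $r$ from $x$ to the side of $Y_n$ on which $x$ does not lie; it uses such an edge, so $x\in B(z,r)$ for some $z\in F_{\alpha_n}$. Hence $|\partial_rY_n|\le\Delta_r|F_{\alpha_n}|$, and $|F_{\alpha_n}|\le8^{-n}|F_{\beta_n}|\le8^{-n}|Y_n|$ by the lower bound in \eqref{eq:growth}. We have $\varphi_n(1_Y)=1$. Finally $|Y_n|\le|F_{\beta_n}|\sum_{j\ge0}8^{-j}=\frac87|F_{\beta_n}|$,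 so $\operatorname{tr}\varphi_n(1_W)=|F_{\beta_n}|/|Y_n|\ge\frac78$.
\end{proof}

The rays are indispensable: if we delete them together with the edges $z_n\sim z_{n+1}$, the blocks are at infinite distance from each other and the trace given by the same formula is quasidiagonal, as we saw in the introduction. The edges $z_n\sim z_{n+1}$ only serve to make $X$ connected.

\section{Consequences of property (T)}\label{sec:T}

A discrete group $\Lambda$ has \emph{property (T)} if it has a \emph{Kazhdan pair}: a finite set $Q\subseteq\Lambda$ and $\kappa>0$ such that, for every unitary representation $\pi$ without nonzero invariant vectors, $\max_{s\in Q}\|\pi(s)\xi-\xi\|\ge\kappa\|\xi\|$ for all $\xi$. Enlarging $Q$ and decreasing $\kappa$, we may assume $Q=Q^{-1}$ and $\kappa\le1$. If $\pi$ is arbitrary and $P$ is the projection onto its invariant vectors, apply this to $\xi-P\xi$ in the subrepresentation on the range of $1-P$: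
\begin{equation}\label{eq:kazhdan}
\|\xi-P\xi\|\le\kappa^{-1}\max_{s\in Q}\|\pi(s)\xi-\xi\|.
\end{equation}
The groups $G$ and $\Gamma$ have property (T): for $n\ge3$ the groups $SL_n(\mathbb R)$ and $\mathbb R^n\rtimes SL_n(\mathbb R)$ have it, and it passes to lattices \cite[Ch.~1]{BHV}.

\subsection*{The Kazhdan projection}

The full group $C^*$-algebra $C^*(\Gamma)$ has the universal property that every homomorphism from $\Gamma$ to the unitary group of a unital $C^*$-algebra extends to a unital $*$-homomorphism on $C^*(\Gamma)$. Fix a Kazhdan pair $(Q,\kappa)$ for $\Gamma$ as above and put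
\[
h=\frac1{|Q|}\sum_{s\in Q}s=h^*\in C^*(\Gamma),\qquad\varepsilon=\frac{\kappa^2}{2|Q|}.
\]

\begin{lemma}\label{lem:q}
There is a projection $q\in C^*(\Gamma)$ such that $\pi(q)$ is the projection onto the invariant vectors for every unitary representation $\pi$ of $\Gamma$, and
\begin{equation}\label{eq:gap}
h\le\varepsilon q+(1-\varepsilon)1 .
\end{equation}
\end{lemma}

\begin{proof}
On invariant vectors $\pi(h)$ is the identity. If $\xi$ is a unit vector orthogonal to them, some $s\in Q$ has $\kappa^2\le\|\pi(s)\xi-\xi\|^2=2-2\operatorname{Re}\langle\pi(s)\xi,\xi\rangle$, and the other terms of $\langle\pi(h)\xi,\xi\rangle$ have real part at most $1$, so $\langle\pi(h)\xi,\xi\rangle\le1-\varepsilon$. Both subspaces are invariant under $\pi(h)$. Taking $\pi$ faithful on $C^*(\Gamma)$, we see that the spectrum of $h$ lies in $[-1,1-\varepsilon]\cup\{1\}$. The indicator $\chi_{\{1\}}$ is continuous on this set, so $q=\chi_{\{1\}}(h)\in C^*(\Gamma)$, and $\pi(q)=\chi_{\{1\}}(\pi(h))$ is the required projection for every $\pi$. Inequality \eqref{eq:gap} is $t\le\varepsilon\chi_{\{1\}}(t)+1-\varepsilon$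 on the spectrum.
\end{proof}

\subsection*{Invariant means}

The group $G$ acts on $Y$ with finite orbits $F_k$. Let $\mu_k$ be the uniform probability measure on $F_k$, and for a function $f$ on $Y$ let $\mathbb Ef=\sum_k\mu_k(f)1_{F_k}$ be its average over the orbits. On $\ell^2(Y)$, $\mathbb E$ is the projection onto the $G$-invariant vectors. A \emph{mean} is a state on $\ell^\infty(Y)$, and it is $G$-invariant if $\psi(f\circ g)=\psi(f)$ for all $f$ and $g$. An invariant mean may give mass $0$ to every orbit; property (T) says that it is nevertheless uniform along the orbits.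

\begin{lemma}\label{lem:mean}
Every $G$-invariant mean $\psi$ on $\ell^\infty(Y)$ satisfies $\psi=\psi\circ\mathbb E$.
\end{lemma}

\begin{proof}
Let $(Q_G,\kappa_G)$ be a Kazhdan pair for $G$. Fix $f_0\in\ell^\infty(Y)$, put $f=f_0-\mathbb Ef_0$ and let $\delta>0$. Write $\langle\nu,f\rangle=\sum_y\nu(y)f(y)$ and $(s\nu)(y)=\nu(s^{-1}y)$ for $\nu\in\ell^1(Y)$. Let $\mathcal P$ be the convex set of probability vectors $\nu\in\ell^1(Y)$ with $|\langle\nu,f\rangle-\psi(f)|<\delta$.

Probability vectors are weak$^*$ dense in the means: otherwise the Hahn--Banach theorem gives a mean $\psi'$ and a real function $f'$ with $\psi'(f')>\sup f'$, which is impossible. So a net $\nu_j$ of probability vectors converges weak$^*$ to $\psi$, and $\nu_j\in\mathcal P$ eventually. For $f'\in\ell^\infty(Y)$ we have $\langle s\nu_j-\nu_j,f'\rangle\to\psi(f'\circ s)-\psi(f')=0$. Thus $0$ lies in the weak closure of the convex set $\{(s\nu-\nu)_{s\in Q_G}:\nu\in\mathcal P\}\subseteq\ell^1(Y)^{Q_G}$, which equals its norm closure by Mazur's theorem. Choose $\nu\in\mathcal P$ with $\|s\nu-\nu\|_1\le\delta^2$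 for all $s\in Q_G$.

Let $\xi=\sqrt\nu$, a unit vector of $\ell^2(Y)$. From $|\sqrt\alpha-\sqrt\beta|^2\le|\alpha-\beta|$ we get $\|s\xi-\xi\|_2\le\delta$, so $\|\xi-\mathbb E\xi\|_2\le\delta/\kappa_G$ by \eqref{eq:kazhdan}. Put $\eta=(\mathbb E\xi)^2\in\ell^1(Y)$. By the Cauchy--Schwarz inequality, $\|\nu-\eta\|_1\le\|\xi-\mathbb E\xi\|_2\|\xi+\mathbb E\xi\|_2\le2\delta/\kappa_G$. Since $\eta$ is constant on each $F_k$ and $f$ has sum zero on each $F_k$, we have $\langle\eta,f\rangle=0$. Therefore $|\psi(f)|\le\delta+2\delta\|f\|_\infty/\kappa_G$, and $\delta$ was arbitrary.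
\end{proof}

\subsection*{Finite-dimensional subrepresentations}

To compute in $\mathcal A\otimes_{\min}\bar{\mathcal A}$ we need a faithful representation $\Pi$ of $\mathcal A$. For $C^*_{\mathrm u}(X)$ we can take $\ell^2(X)$, where $1_Y$ is the strong sum of the $1_{F_k}$. For $C^*_{\mathrm{u,max}}(X)$ we cannot assume that this representation is faithful, and for a general $\Pi$ nothing forces $\Pi(1_Y)=\sum_k\Pi(1_{F_k})$. The difference could a priori contribute further invariant Hilbert--Schmidt operators. The next lemma excludes this; it is needed only for the maximal algebra.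

\begin{lemma}\label{lem:fd}
Let $\Pi\colon\mathbb C_{\mathrm u}[X]\to\mathcal L(H)$ be a unital $*$-representation and let $H_0$ be the closed span of the subspaces $\Pi(1_{F_k})H$. Every finite-dimensional subspace $K\subseteq\Pi(1_Y)H$ that is invariant under $\Pi(\sigma(\Gamma))$ is contained in $H_0$.
\end{lemma}

\begin{proof}
Since $\sigma(\gamma)$ commutes with each $1_{F_k}$ and $\sigma(\gamma)^*=\sigma(\gamma^{-1})$, the projection $P_0$ onto $H_0$ commutes with $\Pi(\sigma(\Gamma))$; also $P_0\le\Pi(1_Y)$. Suppose $K\not\subseteq H_0$. Then $K'=(1-P_0)K\subseteq\Pi(1_Y)H$ is invariant, orthogonal to $H_0$, and of finite dimension $d\ge1$. Let $P'$ be the projection onto $K'$, which commutes with $\Pi(\sigma(\Gamma))$, and put $\psi(f)=d^{-1}\operatorname{Tr}(P'\Pi(f))$ for $f\in\ell^\infty(Y)$. This functional is positive and $\psi(1_Y)=1$, so it is a mean. It is $G$-invariant: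
\[
\psi(f\circ g^{-1})=d^{-1}\operatorname{Tr}\big(\Pi(\sigma(g))^*P'\,\Pi(\sigma(g))\,\Pi(f)\big)=d^{-1}\operatorname{Tr}\big(P'\Pi(1_Y)\Pi(f)\big)=\psi(f).
\]
Moreover $\psi(1_{F_k})=0$ for all $k$, since $K'\perp H_0$.

Let $\lambda\in\mathbb Z^3\setminus\{0\}$. If $p_k$ exceeds the absolute values of the entries of $\lambda$, then $x\mapsto e^{2\pi i\langle\lambda,x\rangle/p_k}$ is a nontrivial character of $\mathbb F_{p_k}^3$; its sum over $\mathbb F_{p_k}^3$ is $0$ and its value at $0$ is $1$, so $\mu_k(\chi_\lambda)=-1/|F_k|$. By Lemma~\ref{lem:mean}, $\psi(\chi_\lambda)=\psi(\mathbb E\chi_\lambda)$. Since $\psi$ vanishes on each $1_{F_k}$, we may delete finitely many levels from $\mathbb E\chi_\lambda$, and $|\psi(\chi_\lambda)|\le\sup_{k\ge k_0}|\mu_k(\chi_\lambda)|=1/|F_{k_0}|$ for all large $k_0$. So $\psi(\chi_\lambda)=0$.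

Now let $u_\lambda$ be the restriction of $\Pi(\sigma(\lambda))=\Pi(\chi_\lambda)$ to $K'$. Then $d^{-1}\operatorname{Tr}(u_{\lambda'}^*u_\lambda)=\psi(\chi_{\lambda-\lambda'})=\delta_{\lambda,\lambda'}$. So $(u_\lambda)_{\lambda\in\mathbb Z^3}$ is an infinite orthogonal family of nonzero vectors in the $d^2$-dimensional space $HS(K')$, a contradiction.
\end{proof}

\section{The projection $e$ and the shift $w$}\label{sec:e}

Fix a faithful unital representation $\Pi\colon\mathcal A\to\mathcal L(H)$. We suppress $\Pi$ where no confusion can arise, so that $\mathcal A_0\otimes_{\min}\bar{\mathcal A}_0$ acts faithfully on $HS(H)$ by \eqref{eq:HS}. The elements $\Theta(\gamma)=\sigma(\gamma)\otimes\overline{\sigma(\gamma)}$ form a unitary representation of $\Gamma$ in the corner of $\mathcal A_0\otimes_{\min}\bar{\mathcal A}_0$ with unit $\Theta(1)=1_Y\otimes\bar1_Y$. It extends to a $*$-homomorphism $\Theta$ from $C^*(\Gamma)$ to this corner. Put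
\[
e=\Theta(q)\in\mathcal A_0\otimes_{\min}\bar{\mathcal A}_0 .
\]
By Lemma~\ref{lem:q}, $e$ is the projection onto the space of all $R\in HS(H)$ with $R=1_YR1_Y$ and $\sigma(\gamma)R\sigma(\gamma)^*=R$ for all $\gamma$, that is, with $R=1_YR1_Y$ commuting with $\sigma(\Gamma)$.

To describe this space we split off the part of $H$ on which $\Pi$ is a multiple of the representation on $\ell^2(X)$. Since $X$ is connected, the matrix units $\theta_{x,y}=\langle\,\cdot\,,\delta_y\rangle\delta_x$ lie in $\mathbb C_{\mathrm u}[X]$ for all $x,y\in X$. Fix $o\in X$, put $L=\Pi(\theta_{o,o})H$ and define $J(\delta_x\otimes\zeta)=\Pi(\theta_{x,o})\zeta$ for $x\in X$, $\zeta\in L$. From $\theta_{o,y}\theta_{x,o}=\delta_{x,y}\theta_{o,o}$ we see that $J$ extends to an isometry $\ell^2(X)\otimes L\to H$, and from $\theta_{x,x}=\theta_{x,o}\theta_{o,x}$ that $J(\delta_x\otimes L)=\Pi(\theta_{x,x})H$. For $a\in\mathbb C_{\mathrm u}[X]$ we have $a\theta_{x,o}=\sum_ya_{yx}\theta_{y,o}$, a finite sum, so $\Pi(a)J=J(a\otimes1)$. We identify $\ell^2(X)\otimes L$ with its image, and operators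 on it with operators on $H$ that vanish on the orthogonal complement. Then $\Pi(a)$ acts on this subspace as $a\otimes1$, and the space of Lemma~\ref{lem:fd} is
\[
H_0=\ell^2(Y)\otimes L=\bigoplus_k\ell^2(F_k)\otimes L,
\]
with $\Gamma$ acting by $\bigoplus_k\pi_k\otimes1$. For $\mathcal A=C^*_{\mathrm u}(X)$ and $\Pi$ the identity, $L=\mathbb C$.

\begin{lemma}\label{lem:range}
The maps $U_k\colon HS(L)\to HS(H)$, $U_kR'=|F_k|^{-1/2}\,1_{F_k}\otimes R'$, are isometries with orthogonal ranges, and $\operatorname{ran}e=\bigoplus_kU_kHS(L)$.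
\end{lemma}

\begin{proof}
We have $\operatorname{Tr}\big((1_{F_l}\otimes R'')^*(1_{F_k}\otimes R')\big)=\delta_{k,l}|F_k|\operatorname{Tr}(R''^*R')$, which is the first claim. Each $U_kR'$ is supported on $H_0$ and commutes with $\sigma(\gamma)\otimes1$, so it lies in $\operatorname{ran}e$.

Conversely, let $R\in\operatorname{ran}e$. Then $R^*$ also commutes with $\sigma(\Gamma)$, hence so do the compact operators $R^*R$ and $RR^*$. Their eigenspaces for nonzero eigenvalues are finite-dimensional, invariant and contained in $\Pi(1_Y)H$, so they lie in $H_0$ by Lemma~\ref{lem:fd}. These eigenspaces span dense subspaces of $(\ker R)^\perp$ and of $\overline{\operatorname{ran}R}$. So $R\in HS(H_0)$, and $R$ is the sum, in Hilbert--Schmidt norm, of its blocks $R_{kl}\colon\ell^2(F_l)\otimes L\to\ell^2(F_k)\otimes L$. For $\zeta,\zeta'\in L$, the operator $\ell^2(F_l)\to\ell^2(F_k)$ with matrix entries $\langle R_{kl}(\delta_y\otimes\zeta),\delta_x\otimes\zeta'\rangle$ intertwines $\pi_l$ and $\pi_k$. By Lemma~\ref{lem:irred} and Schur's lemma it is $0$ for $k\ne l$, and for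 $k=l$ it is a scalar, which is a bounded sesquilinear form $\langle R_k\zeta,\zeta'\rangle$ in $(\zeta,\zeta')$. Thus $R_{kl}=0$ for $k\neq l$ and $R_{kk}=1_{F_k}\otimes R_k$, where $R_k$ is Hilbert--Schmidt because $R_{kk}$ is.
\end{proof}

With $G$ in place of $\Gamma$ the lemma fails: for $k\neq l$ the rank-one operator sending $1_{F_l}\in\ell^2(F_l)$ to $1_{F_k}\in\ell^2(F_k)$ commutes with $\sigma(G)$.

The projections $1_Z\otimes1$ and $1_W\otimes1$ commute with $\Theta(\Gamma)$, hence with $\Theta(h)$ and $e$. Define the projections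
\[
e_Z=(1_Z\otimes1)e,\qquad e_W=(1_W\otimes1)e .
\]
Since $1_Z\otimes1$ acts by $R\mapsto1_ZR$, the range of $e_Z$ is the sum of the $U_kHS(L)$ with $k\in\{\alpha_n\}$, and the range of $e_W$ is the sum over $k\in\{\beta_n\}$. The function $c$ performs the rescaling of Example~\ref{ex:two} on all levels at once.

\begin{lemma}\label{lem:w}
The element $w=e(V\otimes\overline{cV})e\in\mathcal A_0\otimes_{\min}\bar{\mathcal A}_0$ satisfies
\[
w^*w=e-e_Z,\qquad ww^*=e-e_W .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:HS}, $V\otimes\overline{cV}$ acts by $R\mapsto VRV^*c$. For $k\in I$ and $R'\in HS(L)$, \eqref{eq:V} gives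
\[
(V\otimes\overline{cV})U_{k+1}R'=|F_{k+1}|^{-1/2}\,(V1_{F_{k+1}}V^*c)\otimes R'=|F_{k+1}|^{-1/2}c_k\,1_{F_k}\otimes R'=U_kR',
\]
which lies in $\operatorname{ran}e$; so $wU_{k+1}=U_k$. Also $wU_{\alpha_n}=0$ because $V1_Z=0$, and $w$ vanishes on $(\operatorname{ran}e)^\perp$. The indices $k+1$ with $k\in I$ are exactly those different from all $\alpha_n$. Hence $w$ maps $\operatorname{ran}(e-e_Z)=\bigoplus_{k\in I}U_{k+1}HS(L)$ isometrically onto $\operatorname{ran}(e-e_W)=\bigoplus_{k\in I}U_kHS(L)$ and vanishes on the orthogonal complement.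
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proposition}\label{prop:main}
Every quasidiagonal tracial state $\tau'$ on $\mathcal A_0$ satisfies $\tau'(1_W)=0$.
\end{proposition}

\begin{proof}
Let $\Phi$, $\Psi$ and $\rho_m$ be as in Lemma~\ref{lem:square} for $\mathcal B=\mathcal A_0$.

\emph{Step 1: the rays kill the bottom.} We have $S=1_TS1_T$, so $\Phi(S)$ lies in the corner of $\Phi(1_T)$, with $\Phi(S)^*\Phi(S)=\Phi(1_T)$ and $\Phi(S)\Phi(S)^*=\Phi(1_T)-\Phi(1_Z)$. Lemma~\ref{lem:finite} gives $\Phi(1_Z)=0$.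

\emph{Step 2: the shift carries the vanishing to the top.} By (i), $\Psi(1_Z\otimes1)=0$, so $\Psi(e_Z)=\Psi(1_Z\otimes1)\Psi(e)=0$. By Lemma~\ref{lem:w}, $\Psi(w)$ lies in the corner of $\Psi(e)$, with $\Psi(w)^*\Psi(w)=\Psi(e)$ and $\Psi(w)\Psi(w)^*=\Psi(e)-\Psi(e_W)$. Lemma~\ref{lem:finite} gives $\Psi(e_W)=0$, and (iii) gives $\rho_m(e_W)\to0$.

\emph{Step 3: $e_W$ sees the trace of $1_W$.} We have no description of $e_W$ in the model, but the spectral gap bounds it from below by a finite sum of elementary tensors, on which (ii) applies. Apply $\Theta$ to \eqref{eq:gap} and compress by the projection $1_W\otimes1$, which commutes with all terms: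
\[
\frac1{|Q|}\sum_{s\in Q}\sigma(s)1_W\otimes\overline{\sigma(s)}\ \le\ \varepsilon\,e_W+(1-\varepsilon)\,1_W\otimes\bar1_Y .
\]
Apply the state $\rho_m$ and let $m\to\infty$. By (ii), each term on the left tends to $\tau'(\sigma(s)1_W\sigma(s)^*)=\tau'(1_W)$, and $\rho_m(1_W\otimes\bar1_Y)\to\tau'(1_W1_Y)=\tau'(1_W)$. With Step 2 we obtain $\tau'(1_W)\le(1-\varepsilon)\tau'(1_W)$. Since $\varepsilon>0$, this means $\tau'(1_W)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take the graph $X$, the algebra $\mathcal A_0$ and the trace $\tau$ of Section~\ref{sec:graph}. By Lemma~\ref{lem:tau}, $\tau(1_W)\ge\frac78$, so $\tau|_{\mathcal A_0}$ is not quasidiagonal by Proposition~\ref{prop:main}. Quasidiagonality passes to unital subalgebras, so $\tau$ is not quasidiagonal on $\mathcal A$. All steps were carried out for both choices of $\mathcal A$.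
\end{proof}

For the second theorem we show that the top levels carry a fixed share of $Y$ for every trace on $\mathcal A$, not only for $\tau$. The reason is that $V$ moves all of $Y\setminus W$ into the set $D$, which is thin in every orbit.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\tau'$ be a tracial state on $\mathcal A$ with $\tau'(1_Y)>0$, and put $\psi(f)=\tau'(f)/\tau'(1_Y)$ for $f\in\ell^\infty(Y)$. This is a mean, and it is $G$-invariant because $\tau'(f\circ g^{-1})=\tau'(\sigma(g)f\sigma(g)^*)=\tau'(1_Yf)=\tau'(f)$. The set $D\cap F_k$ is empty if $k=\alpha_n$ for some $n$, and it equals $\iota_{k-1}(F_{k-1})$ otherwise. So $\mu_k(1_D)\le\frac18$ for all $k$ by \eqref{eq:growth}, and Lemma~\ref{lem:mean} gives $\psi(1_D)=\psi(\mathbb E1_D)\le\frac18$. By \eqref{eq:V} and the trace property, $\psi(1_D)=\psi(1_{Y\setminus W})=1-\psi(1_W)$. Hence $\tau'(1_W)\ge\frac78\tau'(1_Y)>0$.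

If $\tau'$ is quasidiagonal, so is $\tau'|_{\mathcal A_0}$, and $\tau'(1_W)=0$ by Proposition~\ref{prop:main}; by the previous paragraph $\tau'(1_Y)=0$. On the other hand $\tau(1_Y)=1$ by Lemma~\ref{lem:tau}. On the self-adjoint unitary $2\cdot1_Y-1$ the functional $\tau-\tau'$ takes the value $1-(-1)=2$, and $\|\tau-\tau'\|\le2$ for any two states.
\end{proof}

\begin{remark}
It is instructive to see where the argument breaks down for the compressions $\varphi_n$ to the blocks, which witness the amenability of $\tau$. Take $\mathcal A=C^*_{\mathrm u}(X)$ on $\ell^2(X)$. All generators of $\mathcal A_0$ other than $S$ commute with $1_{Y_n}$, while $\varphi_n(S)=0$ and $\varphi_n(S^*S)=1_{F_{\alpha_n}}$. This error has norm $1$ and $\|\cdot\|_2$-norm at most $8^{-n/2}$. The map $\varphi_n\otimes\bar\varphi_n$ is the compression to $HS(\ell^2(Y_n))$, so by Lemma~\ref{lem:range} it sends $e_W$ to the rank-one projection onto $\mathbb C1_{F_{\beta_n}}$. In $M_{|Y_n|^2}$ this projection has $\|\cdot\|_2$-norm $|Y_n|^{-1}\to0$, but $\omega_{|Y_n|}$ gives it the value $|F_{\beta_n}|/|Y_n|\ge\frac78$,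 as in Example~\ref{ex:two}. So $e_W$ does vanish in the $\|\cdot\|_2$-model, but the vector states $\omega_N$ are controlled only by the operator norm: part (iii) of Lemma~\ref{lem:square} is what separates quasidiagonal from amenable traces in this proof.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ALLW}
Pere Ara, Kang Li, Fernando Lled\'o and Jianchao Wu,
\emph{Amenability and uniform Roe algebras}, arXiv:1706.04875 (2017).

\bibitem{BHV}
Bekka, de la Harpe and Valette,
\emph{Kazhdan's Property (T)}.

\end{thebibliography}
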